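\title{Gaussian width of polynomial images of the hypercube: the exponent $1-2/d$ in every degree}

\begin{abstract}
Let $\psi:\mathbb{R}^n\to\mathbb{R}^k$ be a polynomial map whose coordinates are multilinear, have 0-1 coefficients and degree at most $d$, and contain each variable in at most $t$ monomials. We prove that the Gaussian width of $\psi(\{0,1\}^n)$ is at most $C_d\,nt\sqrt{k\,n^{1-2/d}\log n}$ for every $d\ge2$. This removes the ceiling from the exponent $1-1/\lceil d/2\rceil$ in the known bound and answers a question of Bri\"et and Gopi. The bound holds for real coefficients and over the cube $[-1,1]^n$, and for $d=2$ it is sharp up to a constant. The proof lifts the polynomials to quadratic forms on tensor powers; in odd degree it first squares the problem. It uses only Lieb's concavity theorem and the Gaussian Poincar\'e inequality.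
\end{abstract}

\section{The problem and the results}\label{sec:intro}

The \emph{Gaussian width} of a bounded set $T\subseteq\mathbb{R}^k$ is
\[
\mathrm{gw}(T)=\mathbb{E}\sup_{y\in T}\langle y,g\rangle ,
\]
where $g=(g_1,\dots,g_k)$ has independent standard Gaussian coordinates. It measures how far $T$ extends in a random direction, and it does not change when $T$ is translated, because $\mathbb{E}\langle y,g\rangle=0$ for fixed $y$. A polynomial has \emph{multiplicity} $t$ if each of its variables has a nonzero exponent in at most $t$ monomials of its support. We call $\psi=(\psi_1,\dots,\psi_k):\mathbb{R}^n\to\mathbb{R}^k$ a \emph{$(d,t)$-map} if every $\psi_i$ is a multilinear polynomial with 0-1 coefficients, degree at most $d$ and multiplicity $t$. How wide can $\psi(\{0,1\}^n)$ be?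

Each $\psi_i$ has at most $nt$ nonconstant monomials, so $\psi(\{0,1\}^n)-\psi(0)$ lies in the Euclidean ball of radius $R=nt\sqrt{k}$. Two bounds follow at once. The width of the ball is $R\,\mathbb{E}|g|\le R\sqrt{k}$, and a set of $N$ points in the ball has width at most $R\sqrt{2\log N}$, which for $N=2^n$ is of order $R\sqrt{n}$. Low degree does much better than counting points: the width is at most $R$ for $d=1$ (Step 1 of Section~\ref{sec:reduction}) and of order at most $R\sqrt{\log n}$ for $d=2$ (Section~\ref{sec:two}). So the factor next to $R$ is the root of an effective logarithm of the number of points, and one asks how it grows from $\log n$ toward $n$ as $d$ increases. The number of monomials alone does not control it. Split $n=2k^2$ variables into blocks $A_1,B_1,\dots,A_k,B_k$ of size $k$ and let $\psi_i=\sum_{v\in A_i}\sum_{w\in B_i}x_vx_w$, which has $n/2$ monomials but multiplicity $k$. Setting $x=1$ on $A_i\cup B_i$ when $g_i>0$ and $x=0$ there otherwise gives width at least $\frac n2k/\sqrt{2\pi}$,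 which is of larger order than $n\sqrt{k\log n}$.

The known bound for $(d,t)$-maps with $n\ge2$ is
\begin{equation}\label{eq:known}
\mathrm{gw}\big(\psi(\{0,1\}^n)\big)\le C_d\,nt\sqrt{k\,n^{1-1/\lceil d/2\rceil}\log n},
\end{equation}
with $C_d$ depending only on $d$. For even $d$ the exponent is $1-2/d$. For odd $d$ it is $1-2/(d+1)$, so \eqref{eq:known} treats a map of odd degree $d$ as a map of degree at most $d+1$ and gains nothing from the missing degree. One would guess that the formula $1-2/d$ does not depend on parity; in Section~\ref{sec:lift} we shall see a proof of \eqref{eq:known} that splits the $d$ variables of a monomial into two groups, with $\lceil d/2\rceil$ the size of the larger one. Bri\"et and Gopi \cite{BG} ask whether the ceiling can be removed: does \eqref{eq:known} hold with exponent $1-2/d$ for every fixed $d\ge2$? The answer is yes, in the following more general form. For $C\subseteq[n]=\{1,\dots,n\}$ write $x_C=\prod_{v\in C}x_v$.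

\begin{theorem}\label{thm:main}
For every $d\ge2$ there is $C_d$ such that the following holds. Let $n\ge2$, $k\ge1$, $t>0$, and let $p_i=\sum_{C\subseteq[n]}a_{i,C}\,x_C$, $i\in[k]$, be real multilinear polynomials of degree at most $d$ such that $\sum_{C\ni v}|a_{i,C}|\le t$ for all $i\in[k]$ and $v\in[n]$. Then, for independent standard Gaussians $g_1,\dots,g_k$,
\[
\mathbb{E}\sup_{x\in[-1,1]^n}\sum_{i=1}^kg_i\,\big(p_i(x)-p_i(0)\big)\le C_d\,nt\sqrt{k\,n^{1-2/d}\log n}.
\]
\end{theorem}

\begin{corollary}\label{cor:main}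
For every $d\ge2$ there is $C_d$ such that, for all $n\ge2$, $k$ and $t$, every $(d,t)$-map $\psi:\mathbb{R}^n\to\mathbb{R}^k$ satisfies
$\mathrm{gw}(\psi(\{0,1\}^n))\le C_d\,nt\sqrt{k\,n^{1-2/d}\log n}$.
\end{corollary}

\begin{proof}
If $t=0$, then $\psi$ is constant and both sides vanish. Otherwise the coordinates of $\psi$ satisfy the hypothesis of Theorem~\ref{thm:main}, $\{0,1\}^n\subseteq[-1,1]^n$, and $\mathbb{E}\sum_ig_i\psi_i(0)=0$.
\end{proof}

For $k\le n^{1-2/d}\log n$ the corollary follows from the bound $R\sqrt{k}$; its content is in the range of larger $k$. For $d=2$ it cannot be improved beyond constants in general, including the factor $\log n$.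

\begin{proposition}\label{prop:sharp}
There is an absolute constant $c>0$ such that for every $k\ge1$ and $n=2^{k+1}$ there is a $(2,1)$-map $\psi:\mathbb{R}^n\to\mathbb{R}^k$ with $\mathrm{gw}(\psi(\{0,1\}^n))\ge c\,n\sqrt{k\log n}$.
\end{proposition}

We make no claim about the optimality of the exponent for $d\ge3$. The proof of Theorem~\ref{thm:main} does not use \eqref{eq:known}. Its engine is an inequality for random quadratic forms (Section~\ref{sec:two}). After a reduction to matchings (Section~\ref{sec:reduction}), a polynomial of degree $d$ is written as a quadratic form on a space of dimension $n^{O(\ell)}$ with $\ell\approx n^{1-2/d}$; this settles even $d$ (Section~\ref{sec:lift}). For odd $d$ we square the problem to make the degree even (Section~\ref{sec:square}), finish $d=3$ by hand (Section~\ref{sec:cubic}), and treat general odd $d$ first under a codegree condition (Section~\ref{sec:light}) and then without it (Section~\ref{sec:heavy}).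

Logarithms are natural, $|\cdot|$ is the Euclidean norm, and $L=\log n\ge\log2$. The letter $C$ denotes constants depending only on $d$, which may change from line to line.

\section{Random quadratic forms and degree two}\label{sec:two}

Recall \emph{Lieb's concavity theorem}: for a fixed real symmetric matrix $F$, the map $A\mapsto\operatorname{tr}e^{F+\log A}$ is concave on positive definite matrices of the same size.

\begin{lemma}\label{lem:series}
Let $B_1,\dots,B_k$ be real symmetric $N\times N$ matrices, let $\Omega$ be a nonempty set of unit vectors in $\mathbb{R}^N$, and suppose that $\sum_i|B_iv|^2\le\sigma^2$ for all $v\in\Omega$. Then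
\[
\mathbb{E}\sup_{v\in\Omega}\Big\langle v,\sum_ig_iB_iv\Big\rangle\le\sigma\sqrt{2\log N}.
\]
\end{lemma}

\begin{proof}
Fix $\beta>0$ and put $X_i=\beta g_iB_i-\frac{\beta^2}2B_i^2$ and $X=\sum_iX_i$. For $v\in\Omega$ the inequality $\langle v,Xv\rangle\le\lambda_{\max}(X)$ gives
\[
\Big\langle v,\sum_ig_iB_iv\Big\rangle\le\frac\beta2\sum_i|B_iv|^2+\frac1\beta\lambda_{\max}(X)\le\frac\beta2\sigma^2+\frac1\beta\lambda_{\max}(X).
\]
We show $\mathbb{E}\lambda_{\max}(X)\le\log N$. In an eigenbasis of $B_i$ the matrix $e^{X_i}$ is diagonal with entries $e^{\beta g_i\mu-\beta^2\mu^2/2}$, each of mean $1$, so $\mathbb{E}e^{X_i}=I$. Lieb's theorem and Jensen's inequality, applied to $A=e^{X_i}$, give $\mathbb{E}\operatorname{tr}e^{F+X_i}\le\operatorname{tr}e^{F+\log I}=\operatorname{tr}e^{F}$ for every fixed symmetric $F$. Integrating out $g_k,g_{k-1},\dots,g_1$ in turn, with $F$ the sum of the remaining terms, we get $\mathbb{E}\operatorname{tr}e^X\le\operatorname{tr}I=N$. Hence $\mathbb{E}\lambda_{\max}(X)\le\mathbb{E}\log\operatorname{tr}e^X\le\log N$.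 The expected supremum is therefore at most $\frac\beta2\sigma^2+\frac1\beta\log N$ for every $\beta>0$, and the infimum over $\beta$ is $\sigma\sqrt{2\log N}$.
\end{proof}

Two features of the lemma matter. For diagonal $B_i$ and $\Omega$ the standard basis it is the bound $R\sqrt{2\log N}$ for $N$ points, so the dimension plays the part of the number of points, while $\Omega$ may be far larger than $N$. And the \emph{variance} $\sum_i|B_iv|^2$ is needed only at the vectors of $\Omega$, where we shall compute it exactly; no operator norm of $\sum_iB_i^2$ enters.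

The case $d=2$ is already visible. Let $p_i=\sum_{\{v,w\}\in\mathcal{M}_i}\pm x_vx_w$ be a signed sum over a matching $\mathcal{M}_i$ on $[n]$. Then $p_i(x)=\frac12\langle x,B_ix\rangle$, where $B_i$ is the signed adjacency matrix of $\mathcal{M}_i$. Since $\mathcal{M}_i$ is a matching, $B_i^2$ is diagonal with entries $0$ or $1$, so $|B_iv|\le|v|$. With $\Omega=\{x/\sqrt n:x\in\{\pm1\}^n\}$, $\sigma^2=k$ and $N=n$,
\[
\mathbb{E}\max_{x\in\{\pm1\}^n}\sum_ig_ip_i(x)\le\frac n2\sqrt{2k\log n}.
\]
To match this from below we take $k\approx\log_2n$, where $n\sqrt{k\log n}$ has the order of the trivial bound $nk$, and look for $k$ matchings on which a point of the cube can follow an arbitrary sign pattern. Characters of $\mathbb{F}_2^k$ do this.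

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Take variables $x_a,y_a$ with $a\in\mathbb{F}_2^k$, so $n=2^{k+1}$, and let $\psi_i=\sum_ax_ay_{a+e_i}$, where $e_i$ is the $i$-th basis vector; this is a $(2,1)$-map. For $s\in\{\pm1\}^k$ let $\chi_s(a)=\prod_is_i^{a_i}$ and $x_a=y_a=\frac12(1+\chi_s(a))\in\{0,1\}$. Since $\chi_s(a)\chi_s(a+e_i)=s_i$,
\[
\psi_i=\frac14\Big(2^k(1+s_i)+2\sum_a\chi_s(a)\Big).
\]
If $s\ne(1,\dots,1)$, the character sum vanishes and $\psi_i=\frac n8(1+s_i)$. If $s=(1,\dots,1)$, then $\psi_i=2^k$, which is twice that value. Choose $s_i=\operatorname{sign}(g_i)$. In the exceptional case all $g_i\ge0$, so the doubling does not decrease $\sum_ig_i\psi_i$. Thus $\max\sum_ig_i\psi_i\ge\frac n8\sum_i(g_i+|g_i|)$ always, and $\mathrm{gw}(\psi(\{0,1\}^n))\ge\frac n8\sqrt{2/\pi}\,k$. Finally $\sqrt{k\log n}=\sqrt{k(k+1)\log2}\le\sqrt{2\log2}\,k\le1.2\,k$.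
\end{proof}

\section{Reduction to partite matchings}\label{sec:reduction}

The computation above used only that each $p_i$ is a signed sum over a matching. We reduce Theorem~\ref{thm:main} to this situation, and we arrange that the $d$ variables of a monomial come from $d$ disjoint sets, so that they can be handled independently.

Let $V_1,\dots,V_d$ be disjoint sets of size $n$ and let $V$ be their union. A \emph{system} is a finite set $H$ of \emph{edges}; an edge $c$ has vertices $c_s\in V_s$ for $s\in[d]$, a label $j(c)\in[k]$ and a sign $\varepsilon_c\in\{\pm1\}$, and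
\begin{itemize}
\item[(M)] two distinct edges with the same label differ in every coordinate.
\end{itemize}
Equivalently, an edge is determined by its label and any one of its vertices. Hence each label has at most $n$ edges, each vertex lies in at most $k$ edges, and $|H|\le nk$. Every subset of a system is a system. For $U\subseteq[d]$ write $c_U=(c_s)_{s\in U}$ and $V_U=\prod_{s\in U}V_s$, and for $x\in\{\pm1\}^V$ write $x(c_U)=\prod_{s\in U}x(c_s)$. Put
\[
f_H(x)=\sum_{c\in H}g_{j(c)}\,\varepsilon_c\,x(c_{[d]}).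
\]

\begin{proposition}\label{prop:system}
For $d\ge2$, $n\ge2$, $k\ge1$ and every system $H$,
\[
\mathbb{E}\max_{x\in\{\pm1\}^V}f_H(x)\le C\,n\sqrt{k\,n^{1-2/d}L}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:system}]
Each step uses that the supremum of a sum, or of an average, is at most the sum, or average, of the suprema.

\emph{Step 1: homogeneous polynomials.} Split $p_i-p_i(0)$ into homogeneous parts of degrees $d'=1,\dots,d$; each part satisfies the hypothesis. For $d'=1$ the coefficients satisfy $|a_{i,v}|\le t$, so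
\[
\mathbb{E}\sup_x\sum_ig_i\sum_va_{i,v}x_v\le\sum_v\mathbb{E}\Big|\sum_ig_ia_{i,v}\Big|\le nt\sqrt{k},
\]
which suffices because $n^{1-2/d}L\ge\log2$. For $2\le d'\le d$ we have $n^{1-2/d'}\le n^{1-2/d}$. So we may assume that all $p_i$ are homogeneous of degree $d\ge2$.

\emph{Step 2: matchings.} Here the hypothesis on $t$ is used. Changing the coefficients to $a'_{i,C}$ changes the expected supremum by at most $\sum_{i,C}|a_{i,C}-a'_{i,C}|$, and decreasing their absolute values preserves the hypothesis. So we may assume $|a_{i,C}|=N_{i,C}/q$ with integers $N_{i,C}\ge0$ and a common denominator $q$. Fix $i$ and take $N_{i,C}$ copies of each set $C$. Each $v\in[n]$ lies in at most $\Delta=\lfloor tq\rfloor$ copies. If $\Delta=0$, all $p_i$ vanish. Otherwise each copy meets at most $d(\Delta-1)$ others, so a greedy coloring with $d\Delta$ colors gives different colors to copies that meet. Thus $p_i=\frac1q\sum_{h\le d\Delta}p_{i,h}$, where $p_{i,h}$ is a signed sum of monomials $x_C$ over pairwise disjoint sets $C$.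 Since $d\Delta/q\le dt$, it suffices to prove the bound $C\,n\sqrt{kn^{1-2/d}L}$ when every $p_i$ is such a sum.

\emph{Step 3: parts.} For a uniformly random $\chi:[n]\to[d]$ let $p_i^\chi$ keep the monomials $x_C$ of $p_i$ with $\chi$ injective on $C$. Each is kept with probability $d!/d^d$, so $p_i=\frac{d^d}{d!}\mathbb{E}_\chi p_i^\chi$, and it suffices to treat $p_1^\chi,\dots,p_k^\chi$ for a fixed $\chi$. Multilinearity is used now: $\sum_ig_ip_i^\chi$ is affine in each variable, so its supremum over $[-1,1]^n$ is attained on $\{\pm1\}^n$. Enlarge the sets $\chi^{-1}(s)$ by dummy vertices to disjoint sets $V_s$ of size $n$. Each monomial $\pm x_C$ of $p_i^\chi$ becomes an edge with label $i$, the given sign, and $c_s$ the element of $C$ of color $s$. Property (M) holds because the sets $C$ with a given label are disjoint, and the supremum is $\max_xf_H(x)$.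
\end{proof}

\section{Lifting to tensor powers; even degree}\label{sec:lift}

For $d>2$ a monomial is not a quadratic form in $x$, but it is one in a tensor power of $x$. Fix an integer $\ell\ge1$. For a finite set $A$ let $\mathcal{T}_\ell(A)=(\mathbb{R}^A)^{\otimes\ell}$, a Euclidean space of dimension $|A|^\ell$ with $\langle\bigotimes_py_p,\bigotimes_py'_p\rangle=\prod_p\langle y_p,y'_p\rangle$, and let $\mathcal{T}_0(A)=\mathbb{R}$. For $\alpha\in A$ define the \emph{annihilation} operator $a(\alpha):\mathcal{T}_\ell(A)\to\mathcal{T}_{\ell-1}(A)$ by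
\[
a(\alpha)(y_1\otimes\dots\otimes y_\ell)=\ell^{-1/2}\sum_{p=1}^\ell y_p(\alpha)\bigotimes_{p'\ne p}y_{p'} .
\]
Its transpose, the \emph{creation} operator $a(\alpha)^T$, is $\ell^{-1/2}$ times the sum over $p\in[\ell]$ of the maps that insert the basis vector $e_\alpha$ as the $p$-th factor. For a unit vector $u\in\mathbb{R}^A$,
\begin{align}
a(\alpha)u^{\otimes\ell}&=\ell^{1/2}u(\alpha)\,u^{\otimes(\ell-1)},\label{eq:ann}\\
\big\langle a(\alpha)^Tu^{\otimes(\ell-1)},a(\alpha')^Tu^{\otimes(\ell-1)}\big\rangle&=\delta_{\alpha\alpha'}+(\ell-1)u(\alpha)u(\alpha').\label{eq:cre}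
\end{align}
In \eqref{eq:cre} the prefactor is $1/\ell$, each of the $\ell$ pairs of equal insertion positions gives $\delta_{\alpha\alpha'}$, and each of the $\ell(\ell-1)$ pairs of different positions gives $u(\alpha)u(\alpha')$.

Let $|A|=n$, $\ell\le n$ and $\eta=\ell/n$, and let $u$ be \emph{flat}, $u=x/\sqrt n$ with $x\in\{\pm1\}^A$. Both operators read off the sign $x(\alpha)$ with the factor $\sqrt\eta$: by \eqref{eq:ann}, $\langle u^{\otimes(\ell-1)},a(\alpha)u^{\otimes\ell}\rangle=\langle u^{\otimes\ell},a(\alpha)^Tu^{\otimes(\ell-1)}\rangle=\sqrt\eta\,x(\alpha)$. But the squared norm of $a(\alpha)u^{\otimes\ell}$ is $\eta$ and that of $a(\alpha)^Tu^{\otimes(\ell-1)}$ is between $1$ and $2$. So creation is wasteful by the factor $1/\eta$; a larger $\ell$ reduces the waste and costs dimension. (On the vector $e_\alpha^{\otimes\ell}$ the operator $a(\alpha)$ expands by $\sqrt\ell$, which is why we want the variance at flat vectors only.)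

\begin{lemma}\label{lem:lift}
Let $I=I_1\sqcup I_2$ be a finite index set, let $A_s$, $s\in I$, be nonempty finite sets, and let $G$ be a finite set of edges with vertices $c_s\in A_s$, labels in $[k]$ and signs, satisfying \emph{(M)} in all coordinates $s\in I$. For a tuple $u=(u_s)_{s\in I}$ of unit vectors $u_s\in\mathbb{R}^{A_s}$ put $y_c=\varepsilon_c\prod_{s\in I}u_s(c_s)$, $\omega_{c,s}=\ell\,u_s(c_s)^2$ and
\[
\Gamma(u)=2\ell^{|I|}\sum_{i}\Big(\sum_{j(c)=i}y_c\Big)^2+\sum_{c\in G}\Big[\prod_{s\in I_1}\omega_{c,s}\prod_{s\in I_2}(1+\omega_{c,s})+\prod_{s\in I_2}\omega_{c,s}\prod_{s\in I_1}(1+\omega_{c,s})\Big].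
\]
If $\Gamma(u)\le\gamma$ for all $u$ in a family $\mathcal{U}$ of such tuples, then
\[
\mathbb{E}\sup_{u\in\mathcal{U}}\ \ell^{|I|/2}\sum_{c\in G}g_{j(c)}y_c\le\Big(\gamma\Big(\log2+\ell\sum_{s\in I}\log|A_s|\Big)\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
Let $\mathcal{X}=\bigotimes_{s\in I_1}\mathcal{T}_\ell(A_s)\otimes\bigotimes_{s\in I_2}\mathcal{T}_{\ell-1}(A_s)$, and let $\mathcal{Y}$ be the same product with $\ell$ and $\ell-1$ exchanged; we call the factor with index $s$ the \emph{register} $s$. Put
\[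
D_i=\sum_{j(c)=i}\varepsilon_c\bigotimes_{s\in I_1}a(c_s)\otimes\bigotimes_{s\in I_2}a(c_s)^T:\ \mathcal{X}\to\mathcal{Y}.
\]
Given $u$, let $\xi\in\mathcal{X}$ and $\zeta\in\mathcal{Y}$ be the unit vectors with the appropriate tensor power of $u_s$ in register $s$. By \eqref{eq:ann} register $s$ contributes the factor $\ell^{1/2}u_s(c_s)$ to the term of $c$ in $\langle\zeta,D_i\xi\rangle$, so $\langle\zeta,D_i\xi\rangle=\ell^{|I|/2}\sum_{j(c)=i}y_c$. By \eqref{eq:ann} and \eqref{eq:cre}, summing over edges $c,c'$ of label $i$,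
\[
|D_i\xi|^2=\sum_{c,c'}\varepsilon_c\varepsilon_{c'}\prod_{s\in I_1}\ell\,u_s(c_s)u_s(c'_s)\prod_{s\in I_2}\big(\delta_{c_sc'_s}+(\ell-1)u_s(c_s)u_s(c'_s)\big).
\]
For $c\ne c'$ every $\delta$ vanishes by (M), and the term equals $\kappa y_cy_{c'}$ with $0\le\kappa=\ell^{|I_1|}(\ell-1)^{|I_2|}\le\ell^{|I|}$. These terms add up to $\kappa\big[(\sum_cy_c)^2-\sum_cy_c^2\big]\le\ell^{|I|}(\sum_cy_c)^2$. The term $c=c'$ is at most $\prod_{I_1}\omega_{c,s}\prod_{I_2}(1+\omega_{c,s})$. The operator $D_i^T$ has the same form with $I_1,I_2$ exchanged, so $\sum_i(|D_i\xi|^2+|D_i^T\zeta|^2)\le\Gamma(u)$.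

On $\mathcal{X}\oplus\mathcal{Y}$ consider the symmetric matrices $B_i=\begin{pmatrix}0&D_i^T\\D_i&0\end{pmatrix}$ and the unit vectors $v=(\xi\oplus\zeta)/\sqrt2$. Then $\langle v,B_iv\rangle=\langle\zeta,D_i\xi\rangle$ and $|B_iv|^2=\frac12(|D_i\xi|^2+|D_i^T\zeta|^2)$. Lemma~\ref{lem:series} applies with $\sigma^2=\gamma/2$ and $N\le2\prod_s|A_s|^\ell$.
\end{proof}

Since the lemma charges for $D_i$ and for its transpose, each register pays for creation once, and the best one can do is to split the registers evenly.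

\begin{proposition}\label{prop:flat}
Let $H$ be a system, let $1\le\ell\le n$ be an integer and $\eta=\ell/n$. Then
\[
\mathbb{E}\max_xf_H(x)\le C\sqrt{k\ell L\,\big(n^2+n\,\eta^{-\lceil d/2\rceil}\big)} .
\]
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:lift} with $I=[d]$, $A_s=V_s$, $|I_1|=\lfloor d/2\rfloor$, $|I_2|=\lceil d/2\rceil$, and $\mathcal{U}$ the family of flat tuples $u_s=x|_{V_s}/\sqrt n$. Then $\ell^{d/2}y_c=\eta^{d/2}\varepsilon_cx(c_{[d]})$ and $\omega_{c,s}=\eta\le1$. Each label has at most $n$ edges and $|H|\le nk$, so $\Gamma\le2k\eta^dn^2+2^{d+1}nk\,\eta^{\lfloor d/2\rfloor}$. The logarithmic factor is at most $(d+1)\ell L$. Divide by $\eta^{d/2}$ and use $d-\lfloor d/2\rfloor=\lceil d/2\rceil$.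
\end{proof}

From now on, unless said otherwise,
\[
r=\lfloor d/2\rfloor,\qquad\ell=\lceil n^{1-2/d}\rceil,\qquad\eta=\ell/n .
\]
Since $1\le n^{1-2/d}\le n$, we have
\begin{equation}\label{eq:param}
\ell\le2n^{1-2/d},\qquad\eta\le1,\qquad\eta^{-d}\le n^2,\qquad\eta^{-h}\le n\ \text{ for }0\le h\le d/2,
\end{equation}
and Proposition~\ref{prop:system} follows once we show
\begin{equation}\label{eq:goal}
\mathbb{E}\max_xf_H(x)\le C\,n\sqrt{k\ell L}.
\end{equation}
For even $d$ this is Proposition~\ref{prop:flat}, because $\eta^{-d/2}\le n$. For odd $d=2r+1$ the bound of Proposition~\ref{prop:flat} reads $Cn\sqrt{kL(\ell'+(n/\ell')^r)}$ when it is applied with a parameter $\ell'$, and the two terms balance at $\ell'\approx n^{1-1/(r+1)}$. This yields \eqref{eq:known} and explains its ceiling.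

The odd case will produce sums of squares of Gaussian sums, grouped by the value of some coordinates. The root of such a sum is a supremum over unit vectors $\varphi$, so it falls under Lemma~\ref{lem:lift} with one register that is not flat. We recall the \emph{Gaussian Poincar\'e inequality} in the form needed: if $F:\mathbb{R}^k\to\mathbb{R}$ is Lipschitz with constant $\rho$, then $\operatorname{Var}F(g)\le\rho^2$.

\begin{lemma}\label{lem:squares}
Let $1\le m\le d-1$, let $A_1,\dots,A_m$ be disjoint sets of size $n$, and let $|A_0|\le n^d$. Let $G$ be a finite set of edges with vertices $c_s\in A_s$ for $0\le s\le m$, labels in $[k]$ and signs, satisfying \emph{(M)} in all coordinates $0,\dots,m$, and suppose that each $w\in A_0$ lies in at most $\theta$ edges. For signs $x$ on $A_1\cup\dots\cup A_m$ put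
\[
\Lambda(x)=\sum_{w\in A_0}Y_w(x)^2,\qquad Y_w(x)=\sum_{c_0=w}g_{j(c)}\varepsilon_c\,x(c_{[m]}).
\]
Let $1\le\ell\le n$ be any integer, $\eta=\ell/n$, and $m=m_1+m_2$ with $m_1,m_2\ge0$ and $\eta^{-m_1},\eta^{-m_2}\le n$. Then
\[
\mathbb{E}\max_x\Lambda(x)\le CL\big(\ell n\theta+\eta^{-m_1}|G|\big).
\]
\end{lemma}

\begin{proof}
Assume $G\ne\emptyset$ and write $x_c=\varepsilon_cx(c_{[m]})$. Then
\[
F(g):=\max_x\Lambda(x)^{1/2}=\sup_{x,\varphi}\sum_ig_i\,b_i(x,\varphi),\qquad b_i(x,\varphi)=\sum_{j(c)=i}\varphi(c_0)x_c,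
\]
with $\varphi$ ranging over the unit vectors of $\mathbb{R}^{A_0}$. By (M) in coordinate $1$ each label has at most $n$ edges, so Cauchy--Schwarz gives
\begin{equation}\label{eq:b}
\sum_ib_i^2\le n\sum_{c\in G}\varphi(c_0)^2\le n\theta\sum_w\varphi(w)^2=n\theta .
\end{equation}
Apply Lemma~\ref{lem:lift} with $I_1=\{0,1,\dots,m_1\}$, $I_2=\{m_1+1,\dots,m\}$, $u_0=\varphi$, and $u_s=x|_{A_s}/\sqrt n$ for $s\ge1$. Then $\ell^{(m+1)/2}y_c=\ell^{1/2}\eta^{m/2}\varphi(c_0)x_c$, $\omega_{c,0}=\ell\varphi(c_0)^2$, and $\omega_{c,s}=\eta$ for $s\ge1$. By \eqref{eq:b} and $\sum_c\varphi(c_0)^2\le\theta$,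
\[
\Gamma\le\gamma:=2\ell\eta^mn\theta+2^d\ell\theta\,\eta^{m_1}+2^d\eta^{m_2}\big(|G|+\ell\theta\big).
\]
The logarithmic factor is at most $\log2+(d+m)\ell L\le2d\ell L$. Hence $\ell\eta^m(\mathbb{E}F)^2\le2d\ell L\gamma$, and
\[
(\mathbb{E}F)^2\le2dL\Big(2\ell n\theta+2^d\ell\theta(\eta^{-m_2}+\eta^{-m_1})+2^d\eta^{-m_1}|G|\Big)\le CL\big(\ell n\theta+\eta^{-m_1}|G|\big),
\]
where the last step uses $\eta^{-m_1},\eta^{-m_2}\le n$. By \eqref{eq:b}, $F$ is a supremum of linear functionals of norm at most $\sqrt{n\theta}$, so it is Lipschitz with this constant and $\operatorname{Var}F\le n\theta\le CL\ell n\theta$. Finally $\mathbb{E}\max_x\Lambda=\mathbb{E}F^2=(\mathbb{E}F)^2+\operatorname{Var}F$.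
\end{proof}

\section{Odd degree: squaring}\label{sec:square}

Let $d=2r+1$ with $r\ge1$, let $m=d-1=2r$ and $J=\{2,\dots,d\}$, and let $G$ be a system. For $\emptyset\ne U\subsetneq[d]$ define
\[
\Lambda_U(x,g)=\sum_{w\in V_U}\Big(\sum_{c\in G:\,c_U=w}g_{j(c)}\varepsilon_c\,x(c_{[d]\setminus U})\Big)^2,\qquad M_U(g)=\max_x\Lambda_U(x,g),
\]
and write $\Lambda=\Lambda_{\{1\}}$ and $\mu=\mathbb{E}M_{\{1\}}<\infty$. Grouping the edges by their first vertex and applying Cauchy--Schwarz to the $n$ signs $x(a)$, $a\in V_1$, we get $f_G\le(n\Lambda)^{1/2}$, so $\mathbb{E}\max_xf_G\le\sqrt{n\mu}$. Thus \eqref{eq:goal} for $G$ follows from $\mu\le Cnk\ell L$. Lemma~\ref{lem:squares} with $m_1=m_2=r$ gives only $\mu\le CLnk(\ell+\eta^{-r})$, and $\eta^{-r}\approx n^{1-1/d}$ is too large by $n^{1/d}$: counting $\varphi$, that lemma still splits an odd number of registers. We therefore do not take the root of $\Lambda$. Expanded, $\Lambda$ is a sum over pairs of edges with a common first vertex, and each pair has two vertices in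 each of the $2r$ parts $V_s$, $s\in J$, so an even split is possible. The price is that $\Lambda$ is quadratic in $g$, whereas Lemma~\ref{lem:series} needs a linear expression.

\subsection*{Decoupling}
Let $P=P(x)$ be the $V_1\times[k]$ matrix with $P_{a,i}=\varepsilon_cx(c_J)$ if $G$ has an edge $c$ with label $i$ and $c_1=a$ (it is unique by (M)), and $P_{a,i}=0$ otherwise. Then $\Lambda(x,g)=|Pg|^2=\langle g,K_xg\rangle$ with $K_x=P^TP$, and $\operatorname{tr}K_x=\sum_{a,i}P_{a,i}^2=|G|\le nk$ for all $x$. Let $g'$ be an independent copy of $g$. Since $\mathbb{E}\langle g',K_xg'\rangle=|G|$, Jensen's inequality and the symmetry of $K_x$ give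
\[
\mu-|G|\le\mathbb{E}\max_x\big(\langle g,K_xg\rangle-\langle g',K_xg'\rangle\big)=\mathbb{E}\max_x\langle g-g',K_x(g+g')\rangle .
\]
The pair $(g-g',g+g')$ has the law of $\sqrt2\,(g,g')$, so
\begin{equation}\label{eq:decouple}
\mu\le nk+2b,\qquad b=\mathbb{E}\max_x\langle g,W(x)\rangle,\qquad W(x)=P^TPg'.
\end{equation}
With $\mathcal{C}_i=\{(c,c')\in G\times G:j(c)=i,\ c'_1=c_1\}$ we have $W_i(x)=\sum_{(c,c')\in\mathcal{C}_i}g'_{j(c')}\varepsilon_c\varepsilon_{c'}\,x(c_J)x(c'_J)$.

\subsection*{Operators}
In each register we annihilate one of the two vertices $c_s,c'_s$ and create the other. For $\alpha,\beta,\hat\alpha,\hat\beta\in V_s$, $u_s=x|_{V_s}/\sqrt n$ and $\eta_1=(\ell-1)/n\in[0,\eta]$, identities \eqref{eq:ann} and \eqref{eq:cre} give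
\begin{align}
\big\langle u_s^{\otimes\ell},a(\alpha)^Ta(\beta)u_s^{\otimes\ell}\big\rangle&=\eta\,x(\alpha)x(\beta),\label{eq:hop1}\\
\big\langle a(\alpha)^Ta(\beta)u_s^{\otimes\ell},a(\hat\alpha)^Ta(\hat\beta)u_s^{\otimes\ell}\big\rangle&=\eta\,x(\beta)x(\hat\beta)\big[\delta_{\alpha\hat\alpha}+\eta_1x(\alpha)x(\hat\alpha)\big].\label{eq:hop2}
\end{align}
Let $I_1=\{2,\dots,r+1\}$ and $I_2=\{r+2,\dots,d\}$, both of size $r$. On $\bigotimes_{s\in J}\mathcal{T}_\ell(V_s)$, of dimension $n^{m\ell}$, put
\[
B_i=\sum_{(c,c')\in\mathcal{C}_i}g'_{j(c')}\varepsilon_c\varepsilon_{c'}\bigotimes_{s\in I_1}a(c_s)^Ta(c'_s)\otimes\bigotimes_{s\in I_2}a(c'_s)^Ta(c_s).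
\]
These matrices depend on $g'$ but not on $g$ or $x$, and $B_i^T$ is $B_i$ with $I_1,I_2$ exchanged. For the unit vector $\xi_x=\bigotimes_{s\in J}u_s^{\otimes\ell}$, identity \eqref{eq:hop1} gives $\langle\xi_x,B_i\xi_x\rangle=\eta^mW_i(x)$. The symmetric matrix $\frac12(B_i+B_i^T)$ has the same quadratic form, and $|\frac12(B_i+B_i^T)\xi_x|^2\le\frac12(|B_i\xi_x|^2+|B_i^T\xi_x|^2)$ by convexity of $|\cdot|^2$. Lemma~\ref{lem:series}, applied conditionally on $g'$, and Jensen's inequality in $g'$ yield
\begin{equation}\label{eq:bT}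
\eta^mb\le\sqrt{2m\ell L\;\mathbb{E}\max_xT(x)},\qquad T(x)=\frac12\sum_i\big(|B_i\xi_x|^2+|B_i^T\xi_x|^2\big).
\end{equation}

\subsection*{The variance}
Expand $|B_i\xi_x|^2$ as a double sum over pairs $(c,c'),(\hat c,\hat c')\in\mathcal{C}_i$, apply \eqref{eq:hop2} in each register, and let $S\subseteq J$ be the set of registers in which the $\delta$-term is chosen; put $S_1=S\cap I_1$ and $S_2=S\cap I_2$. The $\delta$-terms force the created vertices to agree on $S$, that is, $c_{S_1}=\hat c_{S_1}$ and $c'_{S_2}=\hat c'_{S_2}$. The signs that remain for the pair $(c,c')$ are those of both vertices in registers outside $S$ and of the annihilated vertex in registers in $S$, which is $c'_s$ on $S_1$ and $c_s$ on $S_2$; their product is $x(c_{J\setminus S_1})x(c'_{J\setminus S_2})$. Grouping by the common value $z$ of the created vertices on $S$ gives $|B_i\xi_x|^2=\sum_S\eta^m\eta_1^{m-|S|}Q_{i,S}$ with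
\begin{equation}\label{eq:Q}
Q_{i,S}=\sum_{z\in V_S}\Big(\sum_{\substack{(c,c')\in\mathcal{C}_i\\c_{S_1}=z_{S_1},\ c'_{S_2}=z_{S_2}}}\varepsilon_c\,x(c_{J\setminus S_1})\;g'_{j(c')}\varepsilon_{c'}\,x(c'_{J\setminus S_2})\Big)^2\ge0 .
\end{equation}
Hence $|B_i\xi_x|^2\le\sum_S\eta^{2m-|S|}Q_{i,S}$. For $S=\emptyset$ we have $Q_{i,\emptyset}=W_i^2$, and since the squared operator norm of $P$ is at most $\sum_{a,i}P_{a,i}^2\le nk$,
\begin{equation}\label{eq:empty}
\sum_iQ_{i,\emptyset}=|P^T(Pg')|^2\le nk\,|Pg'|^2=nk\,\Lambda(x,g').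
\end{equation}
This term reproduces the unknown $\mu$. That is harmless, because $\mu$ returns under a square root. The next lemma says how small the other terms must be.

\begin{lemma}\label{lem:close}
Suppose that $R=R(g')$ does not depend on $x$, that $\mathbb{E}R\le C_0Lnk^2\eta^m$, and that $\sum_{S\ne\emptyset}\eta^{2m-|S|}\sum_iQ_{i,S}\le R$ for all $x$, both as written and with $I_1,I_2$ exchanged. Then $\mathbb{E}\max_xf_G\le C'n\sqrt{k\ell L}$, where $C'$ depends only on $d$ and $C_0$.
\end{lemma}

\begin{proof}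
By \eqref{eq:empty}, $T(x)\le\eta^{2m}nk\,\Lambda(x,g')+R$, and $g'$ has the law of $g$, so $\mathbb{E}\max_xT\le\eta^{2m}nk\mu+C_0Lnk^2\eta^m$. By \eqref{eq:bT},
\[
b\le C_1\sqrt{\ell Lnk\,\mu}+C_1kL\sqrt{\ell n\,\eta^{-m}},
\]
with $C_1$ depending on $d$ and $C_0$. Here the choice of $\ell$ enters: $\eta^{-d}\le n^2$ says that $\eta^{-m}\le n^2\eta=n\ell$, so the second root is at most $n\ell$. By \eqref{eq:decouple} and the AM--GM inequality $2C_1\sqrt{A\mu}\le\frac12\mu+2C_1^2A$,
\[
\mu\le nk+\tfrac12\mu+2C_1^2\,\ell Lnk+2C_1\,\ell Lnk .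
\]
Since $\mu<\infty$ and $\ell L\ge\log2$, this gives $\mu\le C''nk\ell L$, and $\mathbb{E}\max_xf_G\le\sqrt{n\mu}$.
\end{proof}

\section{Degree three}\label{sec:cubic}

Let $d=3$, so $r=1$, $m=2$, $I_1=\{2\}$, $I_2=\{3\}$, $\ell\approx n^{1/3}$, $\eta\approx n^{-2/3}$. We verify the hypothesis of Lemma~\ref{lem:close} for an arbitrary system $G$. There are three nonempty sets $S$.

For $S=\{2,3\}$, the label $i$ and the vertex $c_2=z_2$ determine $c$, and the inner sum in \eqref{eq:Q} is
\[
\varepsilon_cx(c_3)\sum_{c':\,c'_1=c_1,\ c'_3=z_3}g'_{j(c')}\varepsilon_{c'}x(c'_2).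
\]
Its square is the term of $\Lambda_{\{1,3\}}(x,g')$ at $w=(c_1,z_3)$. As $i$ and $z_2$ vary, $c$ runs once through $G$, and each $a\in V_1$ occurs as $c_1$ at most $k$ times, so $\sum_iQ_{i,S}\le kM_{\{1,3\}}(g')$. For $S=\{2\}$ the edge $c$ is determined in the same way, the inner sum is $\varepsilon_cx(c_3)\sum_{c'_1=c_1}g'_{j(c')}\varepsilon_{c'}x(c'_2)x(c'_3)$, and $\sum_iQ_{i,S}\le kM_{\{1\}}(g')$. For $S=\{3\}$ only $c'_3=z$ is prescribed; each $c'$ determines its partner $c$ through $i$ and $c_1=c'_1$, and the inner sum is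
\[
\sum_{c':\,c'_3=z}g'_{j(c')}\varepsilon_{c'}\,P_{c'_1,i}\,x(c'_2).
\]
So $Q_{i,S}$ is $\Lambda_{\{3\}}$ with the signs on $V_1$ replaced by the numbers $P_{a,i}\in\{-1,0,1\}$. A sum of squares of linear forms in these numbers is convex, hence largest on $[-1,1]^{V_1}$ at a vertex, so $Q_{i,S}\le M_{\{3\}}(g')$ and $\sum_iQ_{i,S}\le kM_{\{3\}}(g')$.

Lemma~\ref{lem:squares} bounds the three maxima, with $c_U$ as coordinate $0$, $\theta=k$ and $|G|\le nk$. For $U=\{1\}$ and $U=\{3\}$ take $m_1=m_2=1$; the bound is $CLnk(\ell+\eta^{-1})\le CLnk\,\eta^{-1}$, because $\ell\eta=\ell^2/n\le4$. For $U=\{1,3\}$ one free coordinate remains, and the lemma with $1$ in place of $\ell$, $m_1=0$, $m_2=1$ gives $CLnk$. In summary: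
\[
\begin{array}{c|c|c|c}
S&\text{weight }\eta^{4-|S|}&\sum_iQ_{i,S}\le&\text{expectation}\le\\\hline
\{2,3\}&\eta^2&kM_{\{1,3\}}&CLnk^2\\
\{2\}&\eta^3&kM_{\{1\}}&CLnk^2\eta^{-1}\\
\{3\}&\eta^3&kM_{\{3\}}&CLnk^2\eta^{-1}
\end{array}
\]
Each row contributes at most $CLnk^2\eta^2$. Exchanging the indices $2$ and $3$ treats $B_i^T$, and Lemma~\ref{lem:close}, with $R$ the sum of the six bounds, proves \eqref{eq:goal} for $d=3$.

The first row shows why $B_i$ creates a vertex of $c$ in one register and a vertex of $c'$ in the other. Had it created $c_2$ and $c_3$, the term $S=\{2,3\}$ would prescribe nothing about $c'$ beyond $c'_1=c_1$, and its bound $\eta^2k\Lambda$ would exceed the main term $\eta^4nk\Lambda$ by the factor $\eta^{-2}/n\approx n^{1/3}$.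

\section{Odd degree: light systems}\label{sec:light}

Let $d=2r+1$ be arbitrary again. The three rows of the table are instances of two cases.

\begin{lemma}\label{lem:Q}
Let $G$ be a system and $\emptyset\ne S\subseteq J$. For all $x$, $\sum_iQ_{i,S}\le kM_{\{1\}\cup S_2}(g')$ if $S_1\ne\emptyset$, and $\sum_iQ_{i,S}\le kM_S(g')$ if $S_1=\emptyset$.
\end{lemma}

\begin{proof}
Let $S_1\ne\emptyset$. By (M), $c\mapsto(j(c),c_{S_1})$ is injective on $G$. If $(i,z_{S_1})$ is not in the image, the inner sum in \eqref{eq:Q} is empty. If it is the image of $c$, the sign $\varepsilon_cx(c_{J\setminus S_1})$ is common to the inner sum, which runs over $c'$ with $c'_U=(c_1,z_{S_2})$, where $U=\{1\}\cup S_2$. As $J\setminus S_2=[d]\setminus U$, the square is the term of $\Lambda_U(x,g')$ at $w=(c_1,z_{S_2})$. Summing over $c\in G$ and $z_{S_2}$, each $w\in V_U$ occurs at most $k$ times.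

Let $S_1=\emptyset$, so $S=S_2$. For given $i$ and $c'$ there is at most one $c$ with $(c,c')\in\mathcal{C}_i$, and its factor $\varepsilon_cx(c_J)$ is $P_{c'_1,i}$, which is $0$ if there is no such $c$. So $Q_{i,S}=\Phi(y)$ at $y_a=P_{a,i}$, where
\[
\Phi(y)=\sum_{z\in V_S}\Big(\sum_{c':\,c'_S=z}g'_{j(c')}\varepsilon_{c'}\,y_{c'_1}\,x(c'_{J\setminus S})\Big)^2 .
\]
The function $\Phi$ is convex on $[-1,1]^{V_1}$, so it is at most its value at some $y\in\{\pm1\}^{V_1}$, which is $\Lambda_S(\tilde x,g')$ for the sign vector $\tilde x$ equal to $y$ on $V_1$ and to $x$ elsewhere. Thus $Q_{i,S}\le M_S(g')$ for each of the $k$ labels.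
\end{proof}

The worst sets have $S_1=I_1$ and weight $\eta^{2m-r-|S_2|}$. To stay within the budget $Lnk^2\eta^m$ of Lemma~\ref{lem:close} we need, for $U=\{1\}\cup S_2$ and $u=|U|$,
\begin{equation}\label{eq:M}
\mathbb{E}M_U\le CLnk\,\eta^{-(r+1-u)}.
\end{equation}
Lemma~\ref{lem:squares} with $m_1=r+1-u$ and $m_2=r$ has exactly this as its second term. Its first term $\ell n\theta$ is acceptable when $\theta$ is at most
\[
\tau_u=k\,\eta^{-(r+1-u)}/\ell ,
\]
whereas (M) gives only $\theta\le k$; note that $\tau_{r+1}=k/\ell$. The device used for $d=3$, replacing $\ell$ by $1$ with $m_1=0$ and $m_2=r$, requires $n^r\le n$ and is not available for $r\ge2$. We therefore impose the condition. Call a system $G$ \emph{light} if, for every $U\subseteq[d]$ with $2\le|U|\le r+1$, each $w\in V_U$ equals $c_U$ for at most $\tau_{|U|}$ edges $c\in G$.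

\begin{proposition}\label{prop:light}
If $G$ is light, then $\mathbb{E}\max_xf_G\le Cn\sqrt{k\ell L}$.
\end{proposition}

\begin{proof}
We first prove \eqref{eq:M} for all $U\subseteq[d]$ with $1\le u=|U|\le r+1$. Apply Lemma~\ref{lem:squares} with $A_0=V_U$ and $c_U$ as coordinate $0$, and with the $d-u$ parts $V_s$, $s\notin U$, as the other coordinates. Property (M) holds in coordinate $0$, $|A_0|=n^u\le n^d$, and $d-u=m_1+m_2$ with $m_1=r+1-u$ and $m_2=r$, both in $[0,r]$, so \eqref{eq:param} gives the hypothesis on $\eta$. The second term of the bound is at most $\eta^{-(r+1-u)}nk$. For $u\ge2$ take $\theta=\tau_u$, so $\ell n\theta=nk\eta^{-(r+1-u)}$. For $u=1$ take $\theta=k$; then $\ell nk\le2^{r+1}\eta^{-r}nk$, because by \eqref{eq:param}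
\[
\eta^{-r}=(n/\ell)^r\ge2^{-r}n^{2r/d}=2^{-r}n^{1-1/d}\ge2^{-r}n^{1-2/d}\ge2^{-r-1}\ell .
\]

Now let $\emptyset\ne S\subseteq J$. If $S_1\ne\emptyset$, then \eqref{eq:M} with $u=1+|S_2|\le r+1$ gives
\[
\eta^{2m-|S|}\,k\,\mathbb{E}M_{\{1\}\cup S_2}\le CLnk^2\,\eta^{2m-|S_1|-r}\le CLnk^2\eta^m,
\]
since $|S_1|\le r$, $m=2r$ and $\eta\le1$. If $S_1=\emptyset$, then \eqref{eq:M} with $u=|S|\le r$ gives
\[
\eta^{2m-|S|}\,k\,\mathbb{E}M_S\le CLnk^2\,\eta^{2m-r-1}\le CLnk^2\eta^m,
\]
since $2m-r-1=m+r-1\ge m$. Lemma~\ref{lem:Q} and these estimates use only $|I_1|=|I_2|=r$, so they hold with $I_1,I_2$ exchanged. Let $R$ be the sum, over $S\ne\emptyset$ and both orders, of $\eta^{2m-|S|}$ times the bound of Lemma~\ref{lem:Q}, and apply Lemma~\ref{lem:close}.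
\end{proof}

\section{Odd degree: removing heavy sets}\label{sec:heavy}

It remains to deal with the edges that violate lightness. When many edges share a tuple $w\in V_U$, they share the sign $\prod_{s\in U}x(w_s)$. If the edges come in groups of equal size $\nu$, each sharing such a tuple, there are at most $nk/\nu$ groups, so one Cauchy--Schwarz step over the groups removes $u\ge2$ coordinates cheaply, and the factor $1/\nu$ cancels the factor $\theta=\nu$ in Lemma~\ref{lem:squares}. The same threshold $\tau_u$ that makes the first term of that lemma small for light systems makes the second term small here.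

\begin{proof}[Proof of \eqref{eq:goal} for odd $d$]
Let $H$ be a system and $\nu_u=\lceil\tau_u\rceil\ge1$ for $2\le u\le r+1$. As long as there are $U\subseteq[d]$ with $2\le u=|U|\le r+1$ and $w\in V_U$ such that at least $\nu_u$ remaining edges have $c_U=w$, remove exactly $\nu_u$ of them and declare them a \emph{bundle} of type $U$. Each step removes an edge, so the process stops. Let $H'$ be the set of remaining edges, $\mathcal{B}_U$ the set of bundles of type $U$, and $H_U$ the union of these bundles. Then $f_H=f_{H'}+\sum_Uf_{H_U}$, with at most $2^d$ sets $U$. In $H'$ each $w\in V_U$ lies in at most $\nu_u-1\le\tau_u$ edges, so $H'$ is light and Proposition~\ref{prop:light} applies to it.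

Fix $U$ with $|U|=u$. Regard the edges of $H_U$ as having the bundle that contains them as coordinate $0$, so $A_0=\mathcal{B}_U$, and the vertices $c_s$, $s\notin U$, as the other $d-u$ coordinates. Two distinct edges in one bundle agree on $U$, so by (M) their labels differ; this is (M) in coordinate $0$. Each bundle has exactly $\nu_u$ edges, so
\[
|\mathcal{B}_U|\le nk/\nu_u\le nk/\tau_u=n\ell\,\eta^{r+1-u}\le n^2 .
\]
Bundles of a fixed size are used, in place of the tuples $w$ themselves, in order to have this count and the degree bound $\theta=\nu_u$ with the same number. Lemma~\ref{lem:squares} with $m_1=r+1-u$, $m_2=r$ and $|H_U|\le nk$ applies by \eqref{eq:param}, and its second term is at most $\eta^{-(r+1-u)}nk=\ell n\tau_u\le\ell n\nu_u$. So the sum of squares $\Lambda(x)=\sum_{\pi\in\mathcal{B}_U}Y_\pi(x)^2$ of that lemma satisfies $\mathbb{E}\max_x\Lambda\le CL\ell n\nu_u$. The sign $x(c_U)$ is constant on each bundle, so $f_{H_U}=\sum_\pi\pm Y_\pi\le(|\mathcal{B}_U|\,\Lambda)^{1/2}$, and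
\[
\mathbb{E}\max_xf_{H_U}\le\Big(\frac{nk}{\nu_u}\cdot CL\ell n\nu_u\Big)^{1/2}\le Cn\sqrt{k\ell L}.
\]
Adding the pieces gives \eqref{eq:goal}.
\end{proof}

With the even case from Section~\ref{sec:lift}, inequality \eqref{eq:goal} holds for every $d\ge2$. This proves Proposition~\ref{prop:system}, and with it Theorem~\ref{thm:main} and Corollary~\ref{cor:main}.

\begin{thebibliography}{1}
\bibitem{BG} Jop Bri\"et, Sivakanth Gopi, \emph{Gaussian width bounds with applications to arithmetic progressions in random settings}, arXiv:1711.05624 (2017).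
\end{thebibliography}
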